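# Gaussian actions of free groups on trees: strong ergodicity up to the critical parameter

All Hilbert spaces are real and all functions are real valued. A bounded complex sequence is treated by taking real and imaginary parts. Groups are countable and act on the left, and a group element $g$ acts on functions by $(gF)(x)=F(g^{-1}x)$.

## 1. Affine isometric actions and the tree cocycle

**Definition (affine isometric action, cocycle).** Let $\pi$ be an orthogonal representation of $G$ on $H$. A *1-cocycle* for $\pi$ is a map $b:G\to H$ with $b_{gh}=b_g+\pi_g b_h$. This identity says exactly that $\beta_g(\xi)=\pi_g(\xi)+b_g$ satisfies $\beta_g\beta_h=\beta_{gh}$. We call $\beta$ the affine isometric action with linear part $\pi$ and cocycle $b$, and write $\beta=\pi+b$.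

*Example.* $G=\mathbb Z$, $H=\mathbb R$, $\pi$ trivial, $b_k=tk$: this is translation by $tk$.

*The example of this talk.* Let $n\ge2$ and let $\mathbb F_n$ act on its Cayley tree $\mathbb T$, the $2n$-regular tree, with base vertex $x_0$. Let $E$ be the set of oriented edges and $\bar e$ the reverse of $e$. Put
$$H=\Big\{\xi:E\to\mathbb R:\ \xi(\bar e)=-\xi(e),\ \sum_e\xi(e)^2<\infty\Big\},\qquad \langle\xi,\eta\rangle=\tfrac12\sum_{e\in E}\xi(e)\eta(e),\qquad(\pi_g\xi)(e)=\xi(g^{-1}e).$$
The vectors $\delta_e-\delta_{\bar e}$, one for each geometric edge with a chosen orientation, form an orthonormal basis: each has norm squared $\frac12(1+1)=1$. Also $\pi_g(\delta_e-\delta_{\bar e})=\delta_{ge}-\delta_{\overline{ge}}$. For vertices $x,y$ let $c(x,y)=\sum_e(\delta_e-\delta_{\bar e})$, summed over the edges of the geodesic from $x$ to $y$, oriented towards $y$, and put $c_g=c(x_0,gx_0)$.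

Let us check that $c$ is a cocycle. Summing $\delta_e-\delta_{\bar e}$ along any path from $x$ to $y$ gives $c(x,y)$, because a backtrack $e,\bar e$ contributes $0$ and in a tree every path reduces to the geodesic by deleting backtracks. Hence $c(x,y)+c(y,z)=c(x,z)$. Since $\pi_gc(x,y)=c(gx,gy)$, we get
$$c_{gh}=c(x_0,gx_0)+c(gx_0,ghx_0)=c_g+\pi_gc_h.$$
By orthonormality $\|c_g\|^2=d(x_0,gx_0)=:|g|$. For instance $c_{a^{-1}}$ is carried by the edge from $x_0$ to $a^{-1}x_0$, so $\pi_ac_{a^{-1}}$ is carried by the edge from $ax_0$ to $x_0$ and equals $-c_a$, as it must since $c_{aa^{-1}}=0$.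

For $t\ge 0$ let $\alpha^t=\pi+tc$. The action $\alpha=\alpha^1$ is the one in [AIM19, Section 9].

**Definition (multiple of $\lambda$).** Let $\lambda$ be the left regular representation on $\ell^2(G)=\ell^2_{\mathbb R}(G)$. A *multiple of $\lambda$* is $\lambda\otimes1$ on $\ell^2(G)\otimes K=\ell^2(G;K)$ for some Hilbert space $K$.

*Example.* The tree representation $\pi$ is a multiple of $\lambda$. Orient every edge from $g$ to $ga$, with $a$ one of the $n$ free generators. This orientation is $G$-invariant, and $G$ acts freely on the edges with $n$ orbits. So $G$ permutes the orthonormal basis $\delta_e-\delta_{\bar e}$ ($e$ positively oriented) freely with $n$ orbits, and $\pi\cong\lambda\otimes1$ on $\ell^2(G)\otimes\mathbb R^n$.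

*Fell absorption.* If $\sigma$ is any orthogonal representation, then $\lambda\otimes\sigma\cong\lambda\otimes1$ through $V(\delta_g\otimes v)=\delta_g\otimes\sigma(g)^{-1}v$. Indeed $V(\delta_{hg}\otimes\sigma(h)v)=\delta_{hg}\otimes\sigma(hg)^{-1}\sigma(h)v=\delta_{hg}\otimes\sigma(g)^{-1}v$.

## 2. Gaussian spaces and the nonsingular actions on them

**Definition (Gaussian space).** For separable $H$, $(\widehat H,\mu)$ is the standard probability space carrying a linear family of centered Gaussian variables $\hat\xi$, $\xi\in H$, with $\mathbb E(\hat\xi\hat\eta)=\langle\xi,\eta\rangle$; concretely, it is the Gaussian measure on a suitable completion of $H$.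

*Examples.* For $H=\mathbb R$ it is $\mathbb R$ with the law $N(0,1)$ and $\hat\xi(x)=\xi x$. For the tree, a point of $\widehat H$ is an antisymmetric function $\omega:E\to\mathbb R$ whose values on distinct geometric edges are independent $N(0,1)$, and $\widehat{\delta_e-\delta_{\bar e}}(\omega)=\omega(e)$.

**Definition (Gaussian action).** For $\beta=\pi+b$, the map $\widehat\beta_g$ of $\widehat H$ is determined by
$$\hat\xi\circ\widehat\beta_g=\widehat{\pi_g^{-1}\xi}+\langle\xi,b_g\rangle .\tag{1}$$
It is the natural extension of $\beta_g$: the measure preserving map $\widehat\pi_g$, followed by translation by $b_g$.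

The Cameron–Martin theorem says that translation by $b\in H$ preserves the class of $\mu$, and that the translated measure has density $\exp(\hat b-\frac12\|b\|^2)$. So $\widehat\beta$ is nonsingular and
$$D_g:=\frac{d(\widehat\beta_g)_*\mu}{d\mu}=\exp\big(\hat b_g-\tfrac12\|b_g\|^2\big).\tag{2}$$

*Examples.* For $\mathbb Z$ translating $\mathbb R$ by $tk$, we get $D_k(x)=e^{tkx-t^2k^2/2}$. For the tree, $(\widehat\alpha^t_g\omega)(e)=\omega(g^{-1}e)+t\,c_g(e)$: shift the labels by $g$, then add $t$ to every label on the geodesic from $x_0$ to $gx_0$, read outwards.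

We use two consequences of (1). First, $\widehat{H_1\oplus H_2}=\widehat H_1\times\widehat H_2$ and $\widehat{\beta_1\oplus\beta_2}=\widehat\beta_1\times\widehat\beta_2$. Second, an orthogonal $U$ gives a measure preserving $\widehat U$ with $\hat\xi\circ\widehat U=\widehat{U^{-1}\xi}$, and if $U\beta_gU^{-1}=\beta'_g$ then $\widehat U\widehat\beta_g\widehat U^{-1}=\widehat\beta'_g$. To check the last claim,
$$\hat\xi\circ\widehat U\widehat\beta_g\widehat U^{-1}=\big(\widehat{\pi_g^{-1}U^{-1}\xi}+\langle U^{-1}\xi,b_g\rangle\big)\circ\widehat U^{-1}=\widehat{U\pi_g^{-1}U^{-1}\xi}+\langle\xi,Ub_g\rangle,$$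
and $U\beta_gU^{-1}$ has linear part $U\pi_gU^{-1}$ and cocycle $Ub_g$.

**Wiener chaos.** Put $e_\xi=\exp(\hat\xi-\frac12\|\xi\|^2)$. These vectors are total in $L^2(\widehat H)$ (textbook fact), $\int e_\xi\,d\mu=1$, and $\langle e_\xi,e_\eta\rangle=e^{\langle\xi,\eta\rangle}=\sum_j\langle\xi,\eta\rangle^j/j!$. Hence
$$e_\xi\ \longmapsto\ \bigoplus_{j\ge0}\tfrac1{\sqrt{j!}}\,\xi^{\otimes j}\tag{3}$$
extends to an isometry of $L^2(\widehat H)$ into $\bigoplus_{j\ge0}\mathrm{Sym}^jH$, where $\mathrm{Sym}^jH\subset H^{\otimes j}$ is the closed span of the $\xi^{\otimes j}$ and $\mathrm{Sym}^0H=\mathbb R$ is the image of the constants. It is onto: the image contains $\bigoplus_jr^j\xi^{\otimes j}/\sqrt{j!}$ for all real $r$, and differentiating $j$ times at $r=0$ puts each $\xi^{\otimes j}$ in the closed image. The preimage of $\mathrm{Sym}^jH$ is the *$j$-th chaos*. Since $e_\xi\circ\widehat\pi_g^{-1}=e_{\pi_g\xi}$, the map (3) carries the Koopman representation of $\widehat\pi$ to $\bigoplus_j\mathrm{Sym}^j\pi$.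

*Example.* For $H=\mathbb R$ the $j$-th chaos is spanned by the $j$-th Hermite polynomial: $e^{rx-r^2/2}=1+rx+\frac{r^2}2(x^2-1)+\cdots$.

## 3. Asymptotically invariant sequences, strong ergodicity, amenability

Let $G\curvearrowright(X,\mu)$ be a nonsingular action on a standard probability space.

**Definition (strong ergodicity).** A bounded sequence $f_k\in L^\infty(X)$ (that is, $\sup_k\|f_k\|_\infty<\infty$) is *asymptotically invariant*, a.i. for short, if $\|f_k\circ g^{-1}-f_k\|_2\to0$ for every $g\in G$. The action is *strongly ergodic* if every a.i. sequence satisfies $\|f_k-\int f_k\,d\mu\|_2\to0$.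

Strong ergodicity implies ergodicity: apply it to the constant sequence $1_A$ with $A$ invariant.

*Example.* Let $\mathbb Z$ act on the 2-adic integers $\mathbb Z_2$ by $x\mapsto x+1$, an ergodic action. Let $f_k(x)=1$ if $x\bmod 2^k\in[0,2^{k-1})$ and $-1$ otherwise. Adding $1$ changes $f_k$ on a set of measure $2\cdot2^{-k}$, so $f_k$ is a.i., while $\int f_k=0$ and $\|f_k\|_2=1$. This action is not strongly ergodic.

**Definition (amenability in the sense of Zimmer).** Let $G$ act diagonally on $G\times X$, with left translation on $G$. The action on $X$ is *amenable* if there is a $G$-equivariant norm-one projection $P:L^\infty(G\times X)\to L^\infty(X)$, where $L^\infty(X)$ is embedded as $b\mapsto1\otimes b$.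

This is the standard form of the notion (Zimmer, *Hyperfinite factors and amenable ergodic actions*, Invent. Math. 1977; Adams–Elliott–Giordano, *Amenable actions of groups*, Trans. AMS 1994).

*Examples.* The translation action of $G$ on $X=G$ is amenable for every $G$: take $P(\varphi)(x)=\varphi(x,x)$. On the other hand, a probability measure preserving (p.m.p.) action of a nonamenable group is nonamenable, since from $P$ we would get the left invariant mean $\varphi\mapsto\int P(\varphi\otimes1)\,d\mu$ on $\ell^\infty(G)$.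

## 4. The window $2\sqrt{\log(2n-1)}\le t<2\sqrt{2\log(2n-1)}$ and the theorems

Put $m=2n-1$ and $t_c=2\sqrt{2\log m}$, so that $e^{-t_c^2/8}=1/m$. The following facts are given.

* $\widehat\alpha^t$ is strongly ergodic (of type III$_1$) for $0<t<2\sqrt{\log m}$.
* $\widehat\alpha^t$ is nonamenable, ergodic and of type III$_1$ for $0<t<t_c$.

The question, from Amine Marrakchi and Stefaan Vaes, "Nonsingular Gaussian actions: beyond the mixing case", arXiv:2006.07238 (2020), is what happens in between: is $\widehat\alpha^t$ strongly ergodic for $2\sqrt{\log m}\le t<t_c$?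

To see where the two numbers sit, compute from (2)
$$\mathbb E\,D_g^{1/2}=\mathbb E\exp\big(\tfrac t2\hat c_g-\tfrac{t^2}4\|c_g\|^2\big)=e^{-t^2|g|/8}.\tag{4}$$
There are $2nm^{d-1}$ elements with $|g|=d\ge1$. So $\sum_g(\mathbb ED_g^{1/2})^2<\infty$ iff $t>2\sqrt{\log m}$, and $\sum_g\mathbb ED_g^{1/2}<\infty$ iff $t>t_c$.

**Theorem A.** $\widehat\alpha^s$ is strongly ergodic for all $0\le s<t_c$.

**Theorem B.** Let $G$ be a countable infinite group, $\pi$ an orthogonal representation on a separable Hilbert space $H\ne0$ contained in a multiple of $\lambda$, $c$ any 1-cocycle for $\pi$, and $\alpha^t=\pi+tc$. If $\widehat\alpha^t$ is ergodic and nonamenable, then $\widehat\alpha^s$ is strongly ergodic for all $0\le s<t$. Conversely, if $\widehat\alpha^s$ is strongly ergodic, it is ergodic and nonamenable. Hence $\{t\ge0:\widehat\alpha^t\text{ strongly ergodic}\}$ and $\{t\ge0:\widehat\alpha^t\text{ ergodic and nonamenable}\}$ are intervals starting at $0$ (or empty, or $\{0\}$), which coincide except possibly at one endpoint.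

**Theorem C.** Let $t_1,\dots,t_k\ge0$, $k\ge1$. In the tree case, the diagonal action $\widehat\alpha^{t_1}\times\cdots\times\widehat\alpha^{t_k}$ of $\mathbb F_n$ is strongly ergodic if and only if $\sum_it_i^2<t_c^2$. If $\sum_it_i^2\ge t_c^2$, it is not ergodic. In particular $\widehat\alpha^t$ is strongly ergodic if and only if $t<t_c$, and it is not even ergodic for $t\ge t_c$, including $t=t_c$.

So the answer to the question is yes, and the range is sharp. The only inputs specific to $\widehat\alpha^t$ that we borrow are its ergodicity and nonamenability for $0<t<t_c$.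

## 5. The spectral gap at $t=0$, and how it is lost for $t>0$

**The case $t=0$ by hand.** Here $\widehat\alpha^0=\widehat\pi$ is p.m.p. By (3), $L^2_0(\widehat H)=L^2(\widehat H)\ominus\mathbb R\cong\bigoplus_{j\ge1}\mathrm{Sym}^jH$, which by Fell absorption is contained in a multiple of $\lambda$. If $f_k$ is a.i., then $v_k=f_k-\int f_k$ satisfies $\|gv_k-v_k\|_2\to0$ for all $g$. Since $\mathbb F_n$ is nonamenable, there are a finite $S\subset\mathbb F_n$ and $\varepsilon>0$ with $\sum_{s\in S}\|\lambda_sv-v\|^2\ge\varepsilon\|v\|^2$ on $\ell^2(G)$. By summing over coordinates, the same holds in every multiple of $\lambda$. So $\|v_k\|_2\to0$, and $\widehat\alpha^0$ is strongly ergodic.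

**The same argument for $t>0$.** Two things break. The operators $f\mapsto f\circ g^{-1}$ are no longer isometric, since $\|f\circ g^{-1}\|_2^2=\int f^2D_{g^{-1}}\,d\mu$ with $D_{g^{-1}}$ unbounded when $g\neq1$. They also do not preserve $L^2_0$, since by (1) $\hat\xi\circ(\widehat\alpha^t_g)^{-1}=\widehat{\pi_g\xi}+t\langle\xi,c_{g^{-1}}\rangle$ has mean $t\langle\xi,c_{g^{-1}}\rangle$. One can restore unitarity with $\kappa_gf=D_g^{1/2}\cdot(f\circ g^{-1})$. But then a.i. sequences are no longer almost invariant vectors. Already for the constant function, (4) gives $\|\kappa_g1-1\|_2^2=2-2e^{-t^2|g|/8}$, which is not small. So a spectral gap for $\kappa$ does not by itself say anything about a.i. sequences.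

**Nonamenability of the action instead of the group.** For $t>0$ we are given that the *action* is ergodic and nonamenable. In general this does not give strong ergodicity. Let $\mathbb F_2\times\mathbb Z$ act on $\{0,1\}^{\mathbb F_2}\times\mathbb Z_2$, the Bernoulli shift in the first factor and $x\mapsto x+1$ in the second. The action is ergodic: an $\mathbb F_2$-invariant function depends only on the second variable, and then $\mathbb Z$-invariance makes it constant. It is nonamenable, being p.m.p. for a nonamenable group. And the sequence $f_k$ of Section 3, read in the second variable, shows that it is not strongly ergodic.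

What the nonamenability of $X$ does control is a.i. sequences in an *auxiliary p.m.p. variable* whose Koopman representation is made of copies of $\lambda$. That is Lemma 1 below. Applied to $\widehat\alpha^t\times\widehat\pi$, it says that a.i. sequences are asymptotically functions of the first variable, and it stops exactly there: about a sequence $f_k\otimes1$ that only depends on the first variable it says nothing. Section 7 gets past this by moving to another parameter and rotating, so that the function whose size we want to bound is *forced to depend on the p.m.p. variable*.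

## 6. Asymptotically invariant sequences on $X\times\widehat{H'}$

**Lemma 1.** Let $G\curvearrowright(X,\mu)$ be a nonsingular action on a standard probability space which is ergodic and nonamenable. Let $\pi'$ be an orthogonal representation on $H'$ contained in a multiple of $\lambda$, and let $Y=\widehat{H'}$ be its Gaussian space with measure $\nu$ and p.m.p. action $\widehat{\pi'}$. If $F_k\in L^\infty(X\times Y)$ is an a.i. sequence for the diagonal action, then $\|F_k-E_X(F_k)\|_2\to0$, where $E_X(F)(x)=\int F(x,y)\,d\nu(y)$.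

The plan is to turn a failure of the conclusion into an equivariant norm-one projection $L^\infty(G\times X)\to L^\infty(X)$. Scale so that $\|F_k\|_\infty\le1$.

**Step 1: put the $Y$-part inside $\ell^2(G;K)$.** Let $\rho$ be the Koopman representation on $L^2_0(Y)$. By (3) it is a subrepresentation of $\bigoplus_{j\ge1}H'^{\otimes j}$. For $j\ge1$, $H'^{\otimes j}=H'\otimes H'^{\otimes(j-1)}$ is contained in (a multiple of $\lambda$)$\,\otimes\,\sigma$ with $\sigma=\pi'^{\otimes(j-1)}$, hence in a multiple of $\lambda$ by Fell absorption. So we may regard $L^2_0(Y)\subset\ell^2(G;K)$, with $\rho$ the restriction of $\lambda\otimes1$; that is, $(\rho(g)v)(\gamma)=v(g^{-1}\gamma)$. Put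
$$h_k(x)=F_k(x,\cdot)-E_X(F_k)(x)\in L^2_0(Y),\qquad\|h_k(x)\|\le\|F_k(x,\cdot)\|_2\le1.$$
Asymptotic invariance of $F_k$ reads $\int_X\|F_k(g^{-1}x,g^{-1}\,\cdot\,)-F_k(x,\cdot)\|_2^2\,d\mu(x)\to0$. Projecting fiberwise onto $L^2_0(Y)$ is contractive and commutes with the action, because $\widehat{\pi'}$ preserves $\nu$. Hence for all $g$
$$\int_X\|\rho(g)h_k(g^{-1}x)-h_k(x)\|^2\,d\mu(x)\to0.\tag{5}$$

**Step 2: pass from $\ell^2$ to $\ell^1$.** This produces almost equivariant positive weights on $G$. Let $a_k(x)\in\ell^1(G)_+$ be $a_k(x)(\gamma)=\|h_k(x)(\gamma)\|_K^2$, so $\|a_k(x)\|_1=\|h_k(x)\|^2\le1$. For $u,v\in\ell^2(G;K)$ of norm at most $1$,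
$$\sum_\gamma\big|\|u(\gamma)\|^2-\|v(\gamma)\|^2\big|\le\sum_\gamma\|u(\gamma)-v(\gamma)\|\,(\|u(\gamma)\|+\|v(\gamma)\|)\le2\|u-v\|$$
by Cauchy–Schwarz. With $u=\rho(g)h_k(g^{-1}x)$, for which $\|u(\gamma)\|^2=a_k(g^{-1}x)(g^{-1}\gamma)=(\lambda_ga_k(g^{-1}x))(\gamma)$, and $v=h_k(x)$, we get
$$\|\lambda_ga_k(g^{-1}x)-a_k(x)\|_1\le2\|\rho(g)h_k(g^{-1}x)-h_k(x)\|,$$
and by (5) the right side tends to $0$ in $L^2(X)$, hence in $L^1(X)$.

**Step 3: average functions against the weights.** Define $P_k:L^\infty(G\times X)\to L^\infty(X)$ by $P_k(\varphi)(x)=\sum_\gamma a_k(x)(\gamma)\varphi(\gamma,x)$. It is positive and $\|P_k\|\le1$. Substituting $\gamma\to g^{-1}\gamma$ in the sum for $P_k(\varphi)(g^{-1}x)$,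
$$P_k(g\varphi)(x)-P_k(\varphi)(g^{-1}x)=\sum_\gamma\big[a_k(x)-\lambda_ga_k(g^{-1}x)\big](\gamma)\,\varphi(g^{-1}\gamma,g^{-1}x).$$
This is at most $\|\varphi\|_\infty\|a_k(x)-\lambda_ga_k(g^{-1}x)\|_1$ in absolute value, so it tends to $0$ in $L^1(X)$.

**Step 4: take a limit.** Let $\omega$ be a nonprincipal ultrafilter on $\mathbb N$ and $P(\varphi)=\lim_{k\to\omega}P_k(\varphi)$, weak* in $L^\infty(X)$. The limit exists since balls are weak* compact. Then $P$ is positive.

It is equivariant. A sequence bounded in $L^\infty$ that tends to $0$ in $L^1$ tends to $0$ weak*, so by Step 3 $P(g\varphi)=\lim_\omega gP_k(\varphi)$. This equals $gP(\varphi)$ because $g$ acts weak*-continuously on $L^\infty(X)$: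
$$\int(b\circ g^{-1})f\,d\mu=\int b\cdot(f\circ g)\,\frac{d(g^{-1})_*\mu}{d\mu}\,d\mu\qquad\text{with }(f\circ g)\,\frac{d(g^{-1})_*\mu}{d\mu}\in L^1(X).$$

Moreover $P_k(1\otimes b)=b\,P_k(1)$, so $P(1\otimes b)=b\,P(1)$. Finally $P(1)=\lim_\omega\|h_k(\cdot)\|^2$ is $G$-invariant, because $1$ is, so by ergodicity of $X$ it is a constant $\kappa\ge0$.

**Step 5: use nonamenability.** If $\kappa>0$, then $\kappa^{-1}P$ is positive and unital, hence of norm one. It is equivariant, and $\kappa^{-1}P(1\otimes b)=b$. So it is an equivariant norm-one projection onto $L^\infty(X)$, and $X$ would be amenable. Therefore $\kappa=0$, that is, $\lim_{k\to\omega}\int\|h_k\|^2\,d\mu=\int P(1)\,d\mu=0$. Since $\omega$ was arbitrary, $\|F_k-E_XF_k\|_2^2=\int\|h_k\|^2\,d\mu\to0$. $\square$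

## 7. Rotating $\widehat\alpha^s\times\widehat\alpha^r$ into $\widehat\alpha^t\times\widehat\pi$

For an angle $\theta$ let $U_\theta$ be the orthogonal map of $H\oplus H$
$$U_\theta(\xi,\eta)=(\cos\theta\,\xi+\sin\theta\,\eta,\ -\sin\theta\,\xi+\cos\theta\,\eta).$$
The next lemma quantifies how much a function of the first variable starts to depend on the second one after rotation.

**Lemma 2.** For $f\in L^2(\widehat H)$ let $F=(f\otimes1)\circ\widehat U_\theta^{-1}$, and let $E_1$ be the conditional expectation onto functions of the first variable. Then $\|F-E_1(F)\|_2\ge|\sin\theta|\,\|f-\int f\,d\mu\|_2$.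

*Example.* For $f=\hat\xi$ we have $F=\cos\theta\,\hat\xi\otimes1-\sin\theta\,1\otimes\hat\xi$ and $F-E_1F=-\sin\theta\,1\otimes\hat\xi$, so equality holds.

*Proof.* Since $\zeta\mapsto\hat\zeta\circ\widehat U_\theta^{-1}=\widehat{U_\theta\zeta}$, we have $(\hat\xi\otimes1)\circ\widehat U_\theta^{-1}=\cos\theta\,\hat\xi\otimes1-\sin\theta\,1\otimes\hat\xi$. As $\|\xi\|^2=\cos^2\theta\|\xi\|^2+\sin^2\theta\|\xi\|^2$, the function $e_\xi\otimes1$ is mapped to $e_{\cos\theta\,\xi}\otimes e_{-\sin\theta\,\xi}$, and $E_1$ maps this to $e_{\cos\theta\,\xi}$ because $\int e_{-\sin\theta\,\xi}\,d\mu=1$. So the bounded operator $f\mapsto E_1(F)$ sends $e_\xi$ to $e_{\cos\theta\,\xi}$. By (3), so does the operator that multiplies the $j$-th chaos by $\cos^j\theta$, and the $e_\xi$ are total; hence the two operators agree. Write $f=\sum_jf_j$ along the chaoses, with $f_0=\int f\,d\mu$. Since $E_1$ is an orthogonal projection and $\|F\|_2=\|f\|_2$,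
$$\|F-E_1F\|_2^2=\|F\|_2^2-\|E_1F\|_2^2=\sum_{j\ge1}(1-\cos^{2j}\theta)\|f_j\|_2^2\ge\sin^2\theta\,\big\|f-\textstyle\int f\,d\mu\big\|_2^2.\qquad\square$$

**Proof of Theorem B.**

**Step 1: ergodic and nonamenable at $t$ implies strongly ergodic at every $s<t$.** Let $0\le s<t$. Write $s=t\cos\theta$ with $\theta\in(0,\pi/2]$ and put $r=t\sin\theta$. The map $U_\theta$ commutes with $\pi\oplus\pi$, and
$$U_\theta(sc_g,rc_g)=\big((t\cos^2\theta+t\sin^2\theta)c_g,\ (-t\sin\theta\cos\theta+t\cos\theta\sin\theta)c_g\big)=(tc_g,0).$$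
So $U_\theta$ conjugates $\alpha^s\oplus\alpha^r$ to $\alpha^t\oplus\pi$. By Section 2 the map $\widehat U_\theta$, which preserves $\mu\otimes\mu$, conjugates $\widehat\alpha^s\times\widehat\alpha^r$ to $\widehat\alpha^t\times\widehat\pi$.

Let $f_k$ be a.i. for $\widehat\alpha^s$. Then $f_k\otimes1$ is a.i. for $\widehat\alpha^s\times\widehat\alpha^r$. Put $F_k=(f_k\otimes1)\circ\widehat U_\theta^{-1}$. Since
$$F_k\circ(\widehat\alpha^t\times\widehat\pi)_g^{-1}=(f_k\otimes1)\circ(\widehat\alpha^s\times\widehat\alpha^r)_g^{-1}\circ\widehat U_\theta^{-1}$$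
and $\widehat U_\theta$ preserves the measure, $F_k$ is a.i. for $\widehat\alpha^t\times\widehat\pi$. Lemma 1 with $X=(\widehat H,\widehat\alpha^t)$ and $\pi'=\pi$ gives $\|F_k-E_1F_k\|_2\to0$. Lemma 2 gives
$$\big\|f_k-\textstyle\int f_k\,d\mu\big\|_2\le(\sin\theta)^{-1}\|F_k-E_1F_k\|_2\to0 .$$
So $\widehat\alpha^s$ is strongly ergodic. The hypothesis $s<t$ enters through $\sin\theta>0$.

**Step 2: an ergodic amenable $\widehat\alpha^s$ has a hyperfinite orbit relation.** This prepares the converse. Write $X=\widehat H$ and let $\mathcal R$ be the orbit relation. Let $P$ be an equivariant norm-one projection as in the definition of amenability. It is unital of norm one, hence positive. It is also $L^\infty(X)$-linear in the following sense: for Borel $B\subset X$ and $0\le\varphi\le1$ we have $0\le P(\varphi1_B)\le P(1_B)=1_B$, so $P(\varphi1_B)$ vanishes off $B$; likewise for $B^c$, and therefore $P(\varphi)1_B=P(\varphi1_B)$.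

For $F\in L^\infty(\mathcal R)$ put $\tilde F(\gamma,x)=F(x,\gamma^{-1}x)$ and $Q(F)=P(\tilde F)$. Then $Q$ is positive and unital. With $F^\phi(x,y)=F(\phi^{-1}x,y)$, one has $\widetilde{F^g}=g\tilde F$, since $(g\tilde F)(\gamma,x)=\tilde F(g^{-1}\gamma,g^{-1}x)=F(g^{-1}x,\gamma^{-1}x)$. So $Q(F^g)=gQ(F)$ for $g\in G$. If $\phi$ is an automorphism of $X$ with graph in $\mathcal R$, partition $X$ into Borel sets $B_i$ on which $\phi^{-1}x=g_i^{-1}x$. By linearity over $1_{B_i}$,
$$Q(F^\phi)1_{B_i}=Q(F^{g_i})1_{B_i}=(Q(F)\circ g_i^{-1})1_{B_i}=(Q(F)\circ\phi^{-1})1_{B_i}.$$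
So $Q$ is an invariant mean for $\mathcal R$, and $\mathcal R$ is amenable. By Connes–Feldman–Weiss (1981), up to a null set $\mathcal R=\bigcup_k\mathcal R_k$ with $\mathcal R_k$ increasing Borel equivalence relations with finite classes.

**Step 3: the converse.** Let $\widehat\alpha^s$ be strongly ergodic; then it is ergodic. Suppose it were amenable and take $\mathcal R_k$ from Step 2. Since $H\ne0$, some $\hat\xi$ has a nonatomic law, so $\mu$ is nonatomic. Since $\mathcal R_k$ has finite classes, $X/\mathcal R_k$ is a standard space, and its points have measure $0$ because their preimages are finite sets. So $X/\mathcal R_k$ can be cut into two halves of equal measure, which gives an $\mathcal R_k$-invariant $f_k:X\to\{\pm1\}$ with $\int f_k\,d\mu=0$. For $g\in G$, $f_k(g^{-1}x)=f_k(x)$ whenever $(x,g^{-1}x)\in\mathcal R_k$. The measure of the set of such $x$ tends to $1$, because a.e. $x$ belongs to it for all large $k$. Hence $\|f_k\circ g^{-1}-f_k\|_2^2\le4\mu(\{x:(x,g^{-1}x)\notin\mathcal R_k\})\to0$. So $f_k$ is a.i. with $\|f_k-\int f_k\|_2=1$,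 contradicting strong ergodicity.

**Step 4: the two sets of parameters.** Let $\mathcal S$ and $\mathcal E$ be the sets of $t\ge0$ for which $\widehat\alpha^t$ is strongly ergodic, respectively ergodic and nonamenable. We showed $\mathcal S\subset\mathcal E$, and that $t\in\mathcal E$ implies $[0,t)\subset\mathcal S$. Hence both sets are closed under decreasing $t$, so each is empty, $\{0\}$, or an interval starting at $0$. If $t\in\mathcal E\setminus\mathcal S$, then no $t'>t$ lies in $\mathcal E$ (else $t\in\mathcal S$), so $t$ is the right endpoint of $\mathcal E$. Thus $\mathcal E\setminus\mathcal S$ has at most one point. $\square$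

**Proof of Theorem A.** By Section 1, $\pi\cong\lambda\otimes1$ on $\ell^2(G)\otimes\mathbb R^n$ with $G=\mathbb F_n$. Let $0\le s<t_c$ and choose $t\in(s,t_c)$, so $t>0$. By the given facts, $\widehat\alpha^t$ is ergodic and nonamenable. By Theorem B, $\widehat\alpha^s$ is strongly ergodic. In particular this holds for $2\sqrt{\log m}\le s<2\sqrt{2\log m}$. $\square$

## 8. Summable Radon–Nikodym derivatives exclude ergodicity

From here on we prove sharpness, in the tree case. Put $D_g=d(\widehat\alpha^t_g)_*\mu/d\mu$ and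
$$W=\sum_{g\in G}D_g\in[1,\infty],$$
where $W\ge D_1=1$.

*Example.* Take $\mathbb Z$ translating the Gaussian line by $tk$, $t>0$. Here $D_k(x)=e^{tkx-t^2k^2/2}=e^{x^2/2}e^{-(x-tk)^2/2}$, so $W(x)=e^{x^2/2}\sum_ke^{-(x-tk)^2/2}<\infty$. The sum is constant on orbits $x+t\mathbb Z$, so on each orbit $1/W$ is a constant times $e^{-x^2/2}$, and it is largest at the point nearest to $0$. Selecting that point (the smaller one in a tie) gives an invariant function $p:\mathbb R\to[-t/2,t/2)$ that is not constant a.e. The lemma does this in general.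

**Lemma 3.** If $W<\infty$ a.e., then $\widehat\alpha^t$ is not ergodic.

*Proof.* Write $X=\widehat H$. From $(hg)_*\mu=h_*(D_g\mu)=(D_g\circ h^{-1})D_h\,\mu$ we get $D_{hg}(x)=D_g(h^{-1}x)D_h(x)$. Summing over $g$, $W(x)=W(h^{-1}x)D_h(x)$. With $u=1/W>0$ this says $u(h^{-1}x)=D_h(x)/W(x)$. Summing over $h$,
$$\sum_{h\in G}u(h^{-1}x)=1\quad\text{for a.e. }x.$$
Since $G$ is countable, this holds on an invariant conull Borel set. There a summable family of positive numbers attains its maximum, and only finitely many times, so $A_x=\{y\in Gx:u(y)=\max_{Gx}u\}$ is finite and nonempty, and it depends only on the orbit $Gx$. Identify $X$ with a Borel subset of $\mathbb R$ and put $p(x)=\min A_x\in Gx$. This is a $G$-invariant map. It is measurable, being the infimum over $g$ of the functions equal to $g^{-1}x$ where $u(g^{-1}x)=\sup_hu(h^{-1}x)$ and to $+\infty$ elsewhere. If the action were ergodic, $p$ would equal a constant $p_0$ a.e., so a.e. $x$ would lie in the countable set $Gp_0$. This contradicts nonatomicity of $\mu$. $\square$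

## 9. Finiteness of $W$ at and above $t_c$

**Lemma 4.** For $t\ge t_c$, $W<\infty$ a.e.

Let $S_g=\log D_g$. By (2), with $\omega(e)$ the Gaussian labels of Section 2,
$$S_g=\sum_{e\in[x_0,gx_0]}\big(t\,\omega(e)-\tfrac{t^2}2\big),\tag{6}$$
the edges being oriented away from $x_0$. So the geometric edges carry i.i.d. $N(-t^2/2,t^2)$ variables, and $S_g$ is their sum along the geodesic to $gx_0$: a branching random walk on the tree.

**Step 1: $t>t_c$, by a moment.** We cannot use $\mathbb E W$, which is infinite since $\mathbb ED_g=1$. But by (4), $\mathbb E\sum_gD_g^{1/2}=1+\sum_{d\ge1}2nm^{d-1}e^{-t^2d/8}<\infty$, since $e^{-t^2/8}<1/m$. So $\sum_gD_g^{1/2}<\infty$ a.s. Then $D_g\le1$, hence $D_g\le D_g^{1/2}$, for all but finitely many $g$, and $W<\infty$ a.s.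

**At $t=t_c$ moments of this kind fail.** For $0<q\le1$, $\mathbb ED_g^q=e^{-q(1-q)t^2|g|/2}$. At $t_c^2=8\log m$ we get $m\,e^{-q(1-q)t_c^2/2}=m^{1-4q(1-q)}=m^{(1-2q)^2}\ge1$, so $\mathbb E\sum_gD_g^q=\infty$ for every such $q$. We therefore first cut out a rare event. From now on $t=t_c$.

**Step 2: the walks are bounded above.** Put $M_d=\sum_{|g|=d}e^{S_g/2}$ for $d\ge1$. Each vertex at distance $d\ge1$ has $m$ children, and an increment $\Delta\sim N(-t^2/2,t^2)$ satisfies $\mathbb Ee^{\Delta/2}=e^{-t^2/4+t^2/8}=e^{-t^2/8}=1/m$. So $\mathbb E[M_{d+1}\mid\text{edges up to distance }d]=M_d\cdot m\cdot\frac1m=M_d$. A nonnegative martingale converges a.s., hence $\sup_dM_d<\infty$ a.s. Since $e^{S_g/2}\le M_{|g|}$ for $g\ne1$, and $S_1=0$, we get $\sup_gS_g<\infty$ a.s. Put $A_K=\{S_g\le K\ \text{for all }g\}$ for $K\in\mathbb N$. Then $\mu(A_K)\to1$, and it suffices to show that $\mathbb E[1_{A_K}W]<\infty$ for each $K$: then $W<\infty$ a.e. on each $A_K$.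

**Step 3: recenter the walk.** This replaces the drift by a weight that cancels the number of vertices. The density of $N(-t^2/2,t^2)$ with respect to $N(0,t^2)$ at $r$ is
$$\exp\Big(-\frac{(r+t^2/2)^2-r^2}{2t^2}\Big)=e^{-r/2-t^2/8}=m^{-1}e^{-r/2}.$$
Let $(R_d)_{d\ge0}$ be the random walk with $R_0=0$ and i.i.d. $N(0,t^2)$ increments. Fix $g$ with $|g|=d\ge1$. On $A_K$ all partial sums along the geodesic to $gx_0$ are at most $K$. Keeping only this constraint and multiplying the $d$ densities,
$$\mathbb E[1_{A_K}D_g]\le m^{-d}\,\mathbb E\big[e^{-R_d/2}e^{R_d};\ R_j\le K\ \forall j\le d\big]=m^{-d}\,\mathbb E\big[e^{R_d/2};\ R_j\le K\ \forall j\le d\big].$$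
There are $2nm^{d-1}$ such $g$. For integers $y\ge0$ let
$$N_y=\#\{d\ge0:\ R_d\in(K-y-1,K-y],\ R_j\le K\ \forall j\le d\}.$$
On the event counted, $e^{R_d/2}\le e^{(K-y)/2}$. Summing over all $g$ (the identity contributes at most $1$),
$$\mathbb E[1_{A_K}W]\le1+\frac{2n}m\sum_{d\ge1}\mathbb E\big[e^{R_d/2};R_j\le K\ \forall j\le d\big]\le1+\frac{2n}m\sum_{y\ge0}e^{(K-y)/2}\,\mathbb EN_y.\tag{7}$$

**Step 4: a walk near the barrier soon crosses it.** It remains to bound $\mathbb EN_y$ polynomially in $y$. Let $L=(y+1)^2$ and $p=\mathbb P(N(0,1)\ge1/t)>0$. From a point $r\in(K-y-1,K-y]$ the walk exceeds $K$ after exactly $L$ steps as soon as the increment over these steps is at least $y+1$, because $r+y+1>K$. This has probability $\mathbb P(N(0,t^2L)\ge y+1)=\mathbb P\big(N(0,1)\ge\frac{y+1}{t(y+1)}\big)=p$. Let $\tau_1$ be the first time counted in $N_y$, and $\tau_{i+1}$ the first counted time that is $\ge\tau_i+L$ (with value $\infty$ if there is none). If $R_{\tau_i+L}>K$, no time $\ge\tau_i+L$ is counted. So by the strong Markov property $\mathbb P(\tau_{i+1}<\infty\mid\tau_i<\infty)\le1-p$,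 and $\mathbb P(\tau_i<\infty)\le(1-p)^{i-1}$. Every counted time lies in some $[\tau_i,\tau_i+L)$, hence $N_y\le L\cdot\#\{i:\tau_i<\infty\}$ and
$$\mathbb EN_y\le L\sum_{i\ge1}(1-p)^{i-1}=\frac{(y+1)^2}p.$$
Since $\sum_ye^{(K-y)/2}(y+1)^2/p<\infty$, (7) gives $\mathbb E[1_{A_K}W]<\infty$. $\square$

## 10. Diagonal actions and the condition $\sum t_i^2<t_c^2$

**Proof of Theorem C.**

**Step 1: reduce to one cocycle.** Let $t=(\sum_it_i^2)^{1/2}$ and choose an orthogonal $k\times k$ matrix mapping $(t_1,\dots,t_k)$ to $(t,0,\dots,0)$. Let it act on $H\otimes\mathbb R^k=H^{\oplus k}$. It commutes with $\pi\otimes1$ and maps the cocycle $c_g\otimes(t_1,\dots,t_k)$ of $\alpha^{t_1}\oplus\cdots\oplus\alpha^{t_k}$ to $c_g\otimes(t,0,\dots,0)$. So by Section 2, $\widehat\alpha^{t_1}\times\cdots\times\widehat\alpha^{t_k}$ is conjugate, by a measure preserving map, to $\widehat\alpha^t\times\widehat{\pi'}$ with $\pi'=\pi^{\oplus(k-1)}$, which is a multiple of $\lambda$. For $k=1$ we have $H'=0$ and the second factor is a point. A measure preserving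 conjugacy preserves ergodicity and strong ergodicity, so we study $\widehat\alpha^t\times\widehat{\pi'}$.

**Step 2: $t<t_c$.** By Theorem A, $\widehat\alpha^t$ is strongly ergodic, hence ergodic and nonamenable by Theorem B (this covers $t=0$ as well). Let $F_k$ be a.i. for $\widehat\alpha^t\times\widehat{\pi'}$. Lemma 1 with $X=(\widehat H,\widehat\alpha^t)$ gives $\|F_k-E_XF_k\|_2\to0$. Since $\widehat{\pi'}$ preserves $\nu$,
$$E_X(gF)(x)=\int F(g^{-1}x,g^{-1}y)\,d\nu(y)=E_X(F)(g^{-1}x),$$
so $E_X$ commutes with the actions; it is contractive, and $E_XF_k$ is a.i. for $\widehat\alpha^t$. By strong ergodicity of $\widehat\alpha^t$, $\|E_XF_k-\int F_k\|_2\to0$. Adding the two, $\|F_k-\int F_k\|_2\to0$.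

**Step 3: $t\ge t_c$.** By Lemmas 3 and 4, $\widehat\alpha^t$ is not ergodic. Let $A$ be an invariant set with $0<\mu(A)<1$. Then $A\times\widehat{H'}$ is invariant for $\widehat\alpha^t\times\widehat{\pi'}$ and has measure $\mu(A)$. So the product is not ergodic, and in particular not strongly ergodic. Taking $k=1$ gives the statement for $\widehat\alpha^t$. $\square$
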